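
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Labeled trees avoiding a large pattern}


\begin{abstract}
We consider rooted trees with numbered leaves, with internal vertices labeled from a finite set, and with
the children of each vertex ordered by their smallest leaf numbers (shuffle trees). We prove a
conjecture of Dotsenko: for every sufficiently large pattern $P$, the proportion of trees with $n$ leaves that avoid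
$P$ is asymptotic to $c(P)\lambda(P)^{-n}$ with $c(P)>0$ and $\lambda(P)>1$. We determine $\lambda(P)$
and $c(P)$ asymptotically, uniformly in $P$, and extend the result to finite families of large patterns. An example shows
that a lower bound on the size of the pattern is needed.
\end{abstract}

\section{Introduction}

\subsection{Trees, patterns and the question}

Let $X=\bigsqcup_{d\ge 2}X_d$ be a finite nonempty set of labels; the labels in $X_d$ have \emph{arity} $d$.
For $n\ge 1$ let $\mathcal{LT}_n(X)$ be the set of rooted trees such that
\begin{itemize}
\item there are exactly $n$ leaves, bijectively labeled by $1,\dots,n$;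
\item every internal vertex with $d$ children carries a label from $X_d$;
\item the children of each internal vertex are ordered from left to right by increasing smallest leaf label in the
subtrees they root.
\end{itemize}
These are the shuffle trees of the theory of shuffle operads. Put
$\mathcal{LT}(X)=\bigcup_n\mathcal{LT}_n(X)$. \emph{From now on ``vertex'' means internal vertex}, and $d_v\geq 2$ is the number of
children of a vertex~$v$.

Let $W$ be a nonempty connected set of vertices of $T\in\mathcal{LT}(X)$. An edge \emph{leaves} $W$ if
its upper end is in $W$ and its lower end is not. Let $T[W]$ be the tree formed by $W$ and all edges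
going down from $W$. It has one leaf for each edge leaving $W$, and we label this leaf by the smallest leaf label
of $T$ below that edge. Replacing the labels order-preservingly by $1,\dots,m$ gives the
\emph{standardization} $\mathrm{st}(T[W])\in\mathcal{LT}(X)$. If $\mathrm{st}(T[W])=P$, then
$W$ is an \emph{occurrence} of the pattern $P$ in $T$. A tree without occurrences of $P$ \emph{avoids} $P$, and
$\mathcal{LT}_{n,\text{no-}P}(X)$ is the set of trees in $\mathcal{LT}_n(X)$ that avoid $P$.
Patterns have at least one vertex.

The number of edges leaving $W$ is
\begin{equation}\label{eq:leaves}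
1+\sum_{v\in W}(d_v-1).
\end{equation}
Hence a tree with $n$ leaves has at most $n-1$ vertices, and $\mathcal{LT}_n(X)\ne\emptyset$ implies
$n\equiv 1\pmod q$, where
\[
q=\gcd\{d-1:\ X_d\neq\emptyset\}.
\]
Asymptotics as $n\to\infty$ are taken over those $n$ for which $\mathcal{LT}_n(X)\ne\emptyset$.

How likely is it that a uniformly random tree in $\mathcal{LT}_n(X)$ avoids $P$? A large random tree offers a
linear number of disjoint places in which $P$ could occur, so one expects exponential decay in $n$. One may
expect more. The number of all trees is asymptotic to $n!$ times $C\,n^{-3/2}\rho^{-n}$ with constants $C,\rho>0$ depending on $X$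
(Section~\ref{sec:proof}), and the factor $n^{-3/2}$ comes from a square-root singularity of the exponential generating function.
If avoiding $P$ does not change the type of the singularity,
then the two factors $n^{-3/2}$ cancel and the proportion is asymptotic to a constant times a pure exponential. Dotsenko
\cite{Dotsenko} conjectured that this is so for all large patterns: for every $X$ there is $d$ such that
for every pattern $P$ with at least $d$ vertices there are $c(P)>0$ and $\lambda(P)>1$ with
$|\mathcal{LT}_{n,\text{no-}P}(X)|/|\mathcal{LT}_n(X)|\sim c(P)\lambda(P)^{-n}$. We prove this conjecture.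

For small patterns the singularity can change its type. The following example is proved in Section~\ref{sec:example}.

\begin{proposition}\label{prop:threshold}
Let $X$ consist of one binary label and let $P$ be the right comb with two vertices, that is, the tree
whose root has the leaf $1$ as left child and a vertex with leaves $2,3$ as right child. Then
\[
\frac{|\mathcal{LT}_{n,\textnormal{no-}P}(X)|}{|\mathcal{LT}_n(X)|}=\frac{2^{n-1}}{\binom{2n-2}{n-1}}\sim 2\sqrt{\pi n}\;2^{-n},
\]
which is not of the form $c\lambda^{-n}$ asymptotically. In particular $d\ge 3$ is needed for this $X$.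
\end{proposition}

\subsection{Results}

\begin{theorem}\label{thm:main}
For every finite nonempty $X$ there is $d$ such that for every $P\in\mathcal{LT}(X)$ with at least $d$
vertices there are $c(P)>0$ and $\lambda(P)>1$ with
\[
\frac{|\mathcal{LT}_{n,\textnormal{no-}P}(X)|}{|\mathcal{LT}_n(X)|}\sim c(P)\,\lambda(P)^{-n}\qquad(n\to\infty).
\]
\end{theorem}

To state the size of the constants, put
\[
a(y)=\sum_{d}|X_d|\frac{y^d}{d!},\qquad g_0(y)=y-a(y).
\]
Since $X\neq\emptyset$, the function $a'$ increases strictly from $0$ to $\infty$ on $[0,\infty)$. Let $\tau>0$ be the unique positive root of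
$a'(\tau)=1$ and let $\rho=g_0(\tau)$. Then $g_0'>0$ on $[0,\tau)$, so $\rho>0$, and $g_0'(\tau)=0$, $g_0''(\tau)=-a''(\tau)<0$.

\begin{theorem}\label{thm:sharp}
Uniformly over all $P\in\mathcal{LT}(X)$ with $m$ leaves, as $m\to\infty$ with $X$ fixed,
\[
\lambda(P)=1+\frac{\tau^m}{\rho\,m!}\bigl(1+O(1/m)\bigr),\qquad
c(P)=1+O\bigl(m^2\tau^m/m!\bigr).
\]
\end{theorem}

Since the arities are bounded, \eqref{eq:leaves} shows that a pattern with many leaves has many vertices. So $\lambda(P)$ and $c(P)$ exist by
Theorem~\ref{thm:main} once $m$ is large.

\begin{theorem}\label{thm:families}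
For every $X$ and every $h\ge 1$ there is $d$ such that the conclusion of Theorem~\textup{\ref{thm:main}} holds with $P$
replaced by any set $\mathcal P$ of between $1$ and $h$ patterns, each with at least $d$ vertices, and with
avoidance meaning that all patterns in $\mathcal P$ are avoided.
\end{theorem}

Theorem~\ref{thm:main} is the case $h=1$ of Theorem~\ref{thm:families}. Since families need only a little more notation,
we prove Theorem~\ref{thm:families} directly.

\subsection{Plan of the proof}
Inclusion--exclusion over sets of occurrences (the cluster method) shows that the exponential generating function of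
the avoiders is the compositional inverse of $g_{-1}=g_0-C_{-1}$, where $C_{-1}$ is a signed generating function of \emph{clusters}:
trees covered by a linked system of occurrences. For all trees the inverse of $g_0$ is relevant, and its square-root singularity
comes from the simple critical point $\tau$ of $g_0$. If $C_{-1}$ is uniformly small on the disc
$|y|\le 2\tau$, then $g_{-1}$ still has a simple critical point near $\tau$, and the singularity keeps its type. So everything
rests on showing that clusters of large patterns are rare. This is done in Section~\ref{sec:bound}, which is the heart of the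
paper. Section~\ref{sec:example} shows the method on right combs, where clusters can be listed.

\section{Right combs, by hand}\label{sec:example}

Let $X$ consist of one binary label, so that $a(y)=y^2/2$ and $g_0(y)=y-y^2/2$, with $\tau=1$ and $\rho=\frac12$. A tree with
at least two leaves splits at its root into an unordered pair of trees. Hence the exponential generating function $F_0$ of all trees satisfies
$F_0=x+F_0^2/2$, i.e.\ $g_0(F_0(x))=x$. So $F_0=1-\sqrt{1-2x}$ and
\[
|\mathcal{LT}_n(X)|=(2n-3)!!=\frac{(2n-2)!}{2^{n-1}(n-1)!}.
\]

\paragraph{The two-vertex right comb.}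
Let $P$ be the pattern of Proposition~\ref{prop:threshold}. If a vertex $r$ has a vertex as right child, then the labels $a,b,c$
of the three leaves of the corresponding two-vertex subtree, from left to right, satisfy
$a<b<c$ by the ordering of children. So $P$ occurs exactly at those vertices whose right child is a vertex.

By inclusion--exclusion, the generating function $F_{-1}$ of avoiders is $\sum(-1)^{|R|}x^n/n!$ over all pairs $(T,R)$, where $T$ has $n$ leaves and $R$ is any set of occurrences of
$P$ in $T$, the \emph{marked} ones: for fixed $T$ the sum over $R$ is $1$ if $T$ avoids $P$, and $0$ otherwise. The one-leaf tree contributes $x$. Split every other pair at the root. If no marked occurrence contains the root, we get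
two marked trees, which contributes $F_{-1}^2/2$. Otherwise, start with the marked occurrence at the root and follow the marked occurrences that are
linked to it by shared vertices. They run down the right spine and form a
right comb with some number $i\ge 2$ of vertices, in which all $i-1$ occurrences are marked. The ordering of children forces the
labels of this comb to increase from left to right, and arbitrary marked trees hang at its $i+1$ leaves. This contributes $(-1)^{i-1}F_{-1}^{i+1}/(i+1)!$.
With $n=i+1$ we obtain
\[
F_{-1}=x+\frac{F_{-1}^2}{2}+C(F_{-1}),\qquad C(y)=\sum_{n\ge3}(-1)^{n}\frac{y^{n}}{n!}=e^{-y}-1+y-\frac{y^2}{2}.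
\]
So $F_{-1}$ is the inverse of $g_{-1}(y)=y-y^2/2-C(y)=1-e^{-y}$, that is, $F_{-1}(x)=-\log(1-x)$, and there are
$(n-1)!$ avoiders with $n$ leaves.

\begin{proof}[Proof of Proposition~\textup{\ref{prop:threshold}}]
The count $(n-1)!$ can also be seen directly: avoiders are the trees in which no right child is a vertex, i.e.\ the left combs. Their
leftmost leaf is $1$, and the other $n-1$ labels may be placed arbitrarily. The ratio is
\[
\frac{(n-1)!\;2^{n-1}(n-1)!}{(2n-2)!}=\frac{2^{n-1}}{\binom{2n-2}{n-1}}\sim\sqrt{\pi n}\,2^{-(n-1)}.
\]
If it were $\sim c\lambda^{-n}$ with $c>0$, then $\sqrt n\,(\lambda/2)^n$ would converge to a positive limit. But this sequence tends to $\infty$ for $\lambda\ge 2$ and to $0$ for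
$0<\lambda<2$. Since $P$ has two vertices, $d\le 2$ is not possible for this $X$.
\end{proof}

What has gone wrong is visible in $g_{-1}'(y)=e^{-y}$: the critical point $\tau=1$ of $g_0$ has disappeared, and the square-root singularity has become a logarithmic one. If occurrences are
marked with weight $s$ instead of $-1$, the same computation gives $g_s(y)=y-s^{-2}(e^{sy}-1-sy)$ for $s\ne0$, with critical point $\log(1+s)/s$ for $s>-1$. It
starts at $1$ for $s\to0$ and runs off to infinity as $s\to-1$.

\paragraph{Longer right combs.}
Now let $P$ be the right comb with $p$ vertices and $m=p+1$ leaves. Two right combs sharing a vertex lie on the same right spine, so clusters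
are again right combs with labels increasing from left to right. A comb with $n$ leaves has at most $2^n$ sets of marked occurrences. Hence, for weights $|s|\le 2$, the cluster series is bounded by
$\sum_{n\ge m}4^n|y|^n/n!$. As $m\to\infty$, this tends to $0$ uniformly on $|y|\le 2$. So
$g_{-1}$ is a small perturbation of $g_0$ on a disc that contains $\tau=1$ in its interior. It keeps a simple critical point near $1$, and the square-root singularity
survives. This is the mechanism behind Theorem~\ref{thm:main}. For right combs it is easy because a cluster shape with $n$ leaves has one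
admissible labeling out of $n!$. For general patterns the labeling is only partly forced, and we must show that it is forced enough.

\section{Clusters and the functional equation}\label{sec:clusters}

\subsection{Two facts about shuffle trees}

\emph{(i) The smallest label below any vertex or edge sits at the leftmost leaf below it.} Indeed, by the ordering of children the subtree
of the first child of a vertex contains the smallest label; go down inductively.

\emph{(ii) An occurrence of a given pattern is determined by its root.} The smallest label of $T[W]$ below a child equals the smallest label of $T$ below it. So the order of children in $T[W]$, and hence in $\mathrm{st}(T[W])$, is that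
in $T$. Given the top vertex $r$ of $W$, the plane shape of the pattern therefore dictates which vertices below $r$ belong to $W$.

\subsection{Marks and clusters}
Fix $h\ge1$ and a set $\mathcal P$ of patterns with $1\le|\mathcal P|\le h$. A \emph{mark} $\mu$ in a tree $T$ is an occurrence of some
$Q\in\mathcal P$ in $T$, recorded as the pair $(r_\mu,Q)$ with $r_\mu$ its root. We write $V_\mu$ for its vertex set and $m_\mu$ for the number
of leaves of $Q$. By \eqref{eq:leaves}, $|V_\mu|\le m_\mu-1$. Let $m$ be the smallest number of leaves of a pattern in
$\mathcal P$. A tree with $n$ leaves has at most $n-1$ vertices, hence at most $h(n-1)$ marks; let $\mathrm{occ}(T)$ be the number of its marks.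

A \emph{cluster} is a pair $(B,R)$ with $B\in\mathcal{LT}(X)$ and $R$ a nonempty set of marks in $B$ such that the sets $V_\mu$,
$\mu\in R$, cover all vertices of $B$, and the graph on $R$ joining marks that share a vertex is connected. Let $n(T)$ be the number of
leaves of $T$ and put
\[
F_s(x)=\sum_{T\in\mathcal{LT}(X)}(1+s)^{\mathrm{occ}(T)}\frac{x^{n(T)}}{n(T)!},\qquad
C_s(y)=\sum_{(B,R)}s^{|R|}\frac{y^{n(B)}}{n(B)!}.
\]
These are power series whose coefficients are polynomials in $s$. Here $F_{-1}$ is the exponential generating function of the trees
avoiding all patterns in $\mathcal P$, and $F_0$ is that of all trees. The parameter $s$ interpolates between the two; this is used at one point only, the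
proof that $\lambda>1$.

\begin{proposition}\label{prop:functional}
$F_s=x+a(F_s)+C_s(F_s)$. That is, $g_s(F_s(x))=x$ with $g_s(y)=y-a(y)-C_s(y)$.
\end{proposition}

\begin{proof}
Expanding $(1+s)^{\mathrm{occ}(T)}$, we see that $F_s$ enumerates pairs $(T,R)$, where $R$ is any set of marks in $T$, with weight
$s^{|R|}$; call such a pair a marked tree. The one-leaf tree contributes $x$. Otherwise let $v_0$ be the root of $T$. Call two marks of $R$ linked if they are joined
by a sequence of marks of $R$ in which consecutive ones share a vertex.
\begin{itemize}
\item If no mark of $R$ contains $v_0$, put $W=\{v_0\}$.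
\item Otherwise let $W$ be the union of the sets $V_\mu$ over the linkage class of the marks containing $v_0$; these all share
$v_0$, so they lie in one class.
\end{itemize}
In both cases $W$ is connected and contains $v_0$. Let $B=\mathrm{st}(T[W])$, with $\ell$ leaves. In the first case $B$ is a one-vertex tree; in the second case
$B$ together with the marks of the class is a cluster. A mark of $R$ outside the class (in the first case, any mark of $R$) is disjoint from $W$:
in the second case it would otherwise be linked to the class. Being connected, it lies in one of the $\ell$ trees hanging from the edges that leave $W$.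
So $(T,R)$ determines $B$ (with its marks), a partition of $\{1,\dots,n\}$ into $\ell$ blocks (the label sets of the hanging trees), and a marked tree on each
block.

Conversely, take a one-vertex tree or a cluster $B$ with $\ell$ leaves, a partition of $\{1,\dots,n\}$ into $\ell$ blocks listed by increasing
minima, and a marked tree on each block. Graft the $i$-th tree at the leaf of $B$ labeled $i$. The minimum below
that leaf is the minimum of block $i$, so these minima are ordered as the labels of $B$. Hence the children of each vertex of $B$ are
correctly ordered and the result is a shuffle tree. Sets of vertices inside $B$ or inside one hanging tree are occurrences before the grafting if and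
only if they are afterwards, because the relative orders of the minima involved do not change. The two constructions are mutually inverse and the weights multiply.

Sets of $\ell$ marked trees on disjoint label sets have exponential generating function $F_s^\ell/\ell!$. There are $|X_d|$ one-vertex trees with $d$
leaves, and they contribute $a(F_s)$ in total; clusters contribute $C_s(F_s)$.
\end{proof}

\section{Clusters of large patterns are rare}\label{sec:bound}

We want $C_s\to0$ uniformly on $|y|\le2\tau$ as $m\to\infty$. There are only exponentially many choices of a cluster shape with $n$ leaves and a set of marks in it, so it suffices to show that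
each choice admits at most $\delta_m^n\,n!$ labelings of the leaves, where $\delta_m\to0$. Each mark prescribes the relative order of the labels on a certain set of leaves, a \emph{chain}. We use this in two ways.
A selection of almost disjoint chains gives a bound (A) that is good if the cluster is not much larger than the selected patterns. The fact that few chains cover all leaves gives a
bound (B) that is good if the cluster is much larger. The geometric mean of the two is always good enough.

\subsection{Chains}
Let $(B,R)$ be a cluster with $n$ leaves and let $\sigma$ be its \emph{shape}, the plane tree $B$ with its vertex labels but without its leaf labels. By fact (ii),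
the sets $V_\mu$ can be read off from $\sigma$ and $R$. The root of $B$ lies in some $V_\mu$, and then $r_\mu$ is the root of $B$.

For an edge $e$ of $\sigma$ let $\mathrm{lm}(e)$ be the leftmost leaf below $e$ (it is the lower end of $e$ if that is a leaf). For $\mu\in R$ put
\[
M_\mu=\{\mathrm{lm}(e):\ e\text{ leaves }V_\mu\}.
\]
Different edges leaving $V_\mu$ have disjoint sets of leaves below them, so $|M_\mu|=m_\mu$. By fact (i), the label of the leaf of
$B[V_\mu]$ at $e$ is the label of $\mathrm{lm}(e)$ in $B$. Therefore:
\begin{equation}\label{eq:chain}
\text{for }\mu\in R,\text{ the relative order of the labels on }M_\mu\text{ is prescribed by }\sigma\text{ and }\mu.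
\end{equation}
We call $M_\mu$ a \emph{chain}. Chains cover all leaves:
\begin{equation}\label{eq:cover}
\text{every leaf } x \text{ of }\sigma\text{ lies in some }M_\mu,\ \mu\in R,
\end{equation}
because the parent of $x$ lies in some $V_\mu$, and then the edge to $x$ leaves $V_\mu$.

Fix $(\sigma,R)$ and label the leaves of $\sigma$ by a uniformly random bijection to $\{1,\dots,n\}$. Let $\mathbb P(\sigma,R)$ be
the probability that all orders \eqref{eq:chain}, $\mu\in R$, hold. The number of clusters with shape $\sigma$ and set of marks $R$ is at most
$n!\,\mathbb P(\sigma,R)$. Relative orders on disjoint sets of leaves are independent and uniform, so disjoint chains would give good bounds. The chains of $R$ may overlap heavily,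
and we first select a part of them that is almost disjoint.

\subsection{A greedy selection}
Go through the marks of $R$ in order of nondecreasing depth of their roots, ties broken arbitrarily. Select $\mu$ if $r_\mu\notin V_\nu$ for all $\nu$
selected before. Let $S\subseteq R$ be the set of selected marks and $k=|S|$. The first mark considered is rooted at the root of $\sigma$ and is selected; call it $\mu_0$. Two selected marks have
different roots, since $r_\nu\in V_\nu$. Figure~\ref{fig:comb} shows an example.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=.85]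
\draw (1,-1)--(0,0)--(-4,-4);
\draw (-1,-1)--(0,-2);
\draw (-2,-2)--(-1,-3);
\draw (-3,-3)--(-2,-4);
\fill (0,0) circle (2.2pt) (-1,-1) circle (2.2pt) (-2,-2) circle (2.2pt) (-3,-3) circle (2.2pt);
\node[above] at (0.05,0.15) {$v_1$};
\node[left] at (-1.25,-.8) {$v_2$};
\node[left] at (-2.25,-1.8) {$v_3$};
\node[left] at (-3.25,-2.8) {$v_4$};
\node[below] at (-4,-4) {$x_0$};
\node[below] at (-2,-4) {$x_1$};
\node[below] at (-1,-3) {$x_2$};
\node[below] at (0,-2) {$x_3$};
\node[below] at (1,-1) {$x_4$};
\draw[dashed,rotate around={45:(-.5,-.5)}] (-.5,-.5) ellipse (1.1 and .36);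
\draw[dotted,thick,rotate around={45:(-1.5,-1.5)}] (-1.5,-1.5) ellipse (1.1 and .25);
\draw[dashed,rotate around={45:(-2.5,-2.5)}] (-2.5,-2.5) ellipse (1.1 and .36);
\end{tikzpicture}
\caption{A cluster shape for one binary label and the pattern $P$ whose root has a vertex with leaves $1,2$ as left child and the leaf $3$ as right child.
There are three marks, rooted at $v_1,v_2,v_3$, with vertex sets $\{v_1,v_2\}$, $\{v_2,v_3\}$, $\{v_3,v_4\}$.
Writing $x_i$ also for the label of the leaf $x_i$, their chains prescribe $x_0<x_3<x_4$, $x_0<x_2<x_3$ and $x_0<x_1<x_2$. The greedy selection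
takes the marks at $v_1$ and $v_3$ (dashed) and skips the one at $v_2$ (dotted). The two selected chains share only the leaf $x_0$, the
leftmost leaf below $v_3$. Deleting it from the lower chain leaves $\{x_1,x_2\}$.}
\label{fig:comb}
\end{figure}

\begin{lemma}\label{lem:selection}
\textup{(a)} For each $\mu\in R$ there is $\nu\in S$ with $r_\mu\in V_\nu$.

\textup{(b)} The sets $V_\nu$, $\nu\in S$, are pairwise disjoint.

\textup{(c)} For $\nu\in S$ let $M_\nu^\circ$ be $M_\nu$ without the leftmost leaf below $r_\nu$. Then $|M_\nu^\circ|=m_\nu-1$, the sets
$M_\nu^\circ$, $\nu\in S$, are pairwise disjoint, and $M_{\mu_0}$ is disjoint from $M^\circ_\nu$ for all $\nu\in S\setminus\{\mu_0\}$.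
\end{lemma}

\begin{proof}
(a) holds by construction, with $\nu=\mu$ if $\mu$ is selected.

(b) Suppose $u\in V_\nu\cap V_{\nu'}$ with $\nu\ne\nu'$ in $S$. Both roots are weak ancestors of $u$ and they are different, so one of them, say $r_\nu$, is a strict ancestor of the
other. Then $r_{\nu'}$ lies on the path from $r_\nu$ to $u$, so $r_{\nu'}\in V_\nu$ by connectedness. As $\nu$ was considered before $\nu'$,
this contradicts the selection of $\nu'$.

(c) Going down from $r_\nu$ along first children we leave $V_\nu$ through some edge $e$, and $\mathrm{lm}(e)$ is the leftmost leaf below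
$r_\nu$. So this leaf is in $M_\nu$ and $|M^\circ_\nu|=m_\nu-1$.

Let $\nu\neq\nu'$ be in $S$. If their roots are incomparable, then $M_\nu$ and $M_{\nu'}$ are disjoint. Otherwise let $r_\nu$ be a strict ancestor of $r_{\nu'}$. We claim
$M_\nu\cap M^\circ_{\nu'}=\emptyset$. Let $x\in M_\nu$ lie below $r_{\nu'}$, and let $e$ be the edge leaving $V_\nu$ with $x=\mathrm{lm}(e)$. The vertices
above $e$ on the path from $r_\nu$ to $x$ are in $V_\nu$, whereas $r_{\nu'}$, which is also on this path, is not in $V_\nu$ by (b). So $r_{\nu'}$ is at or below the lower end of $e$. As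
$x$ is the leftmost leaf below $e$, it is also the leftmost leaf below $r_{\nu'}$, and hence $x\notin M_{\nu'}^\circ$. This proves the claim, and all assertions of (c) follow, the last one because
$r_{\mu_0}$ is a strict ancestor of all other selected roots.
\end{proof}

\subsection{Two bounds on the probability}
Let $\nu_1,\dots,\nu_k$ be the selected marks and $m_i$ the number of leaves of the pattern of $\nu_i$.

\emph{Bound (A).} The orders on the disjoint sets $M^\circ_{\nu_i}$ are prescribed and independent, so
\begin{equation}\label{eq:A}
\mathbb P(\sigma,R)\le\prod_{i=1}^k\frac1{(m_i-1)!}.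
\end{equation}

This is strong if $n$ is not much larger than $\sum m_i$. But $n$ may be much larger. For one binary label, let $P$ be the complete binary tree with
$m=2^t$ leaves labeled $1,\dots,m$ from left to right. Let $B$ be the complete binary tree with $2^{2t-1}=m^2/2$ leaves labeled from left to right, and let $R$ consist of the occurrences rooted at
the vertices of depth at most $t-1$. This is a cluster with $k=1$ and $n=m^2/2$. Here \eqref{eq:A} only gives $1/(m-1)!\geq e^{-m\log m}$, which is far larger than $\delta^n$ for any fixed $\delta<1$ once $m$ is large. In such a case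
we use the chains that were not selected.

\emph{Bound (B).} For each leaf $x$ choose, by \eqref{eq:cover}, a mark $\mu(x)\in R$ with $x\in M_{\mu(x)}$. Then choose, by Lemma~\ref{lem:selection}(a), an index $i(x)$ with
$r_{\mu(x)}\in V_{\nu_{i(x)}}$. This partitions the leaves into classes according to $i(x)$. Let $n_i\ge0$ be the size of class $i$, so $\sum_in_i=n$. Class $i$ is
partitioned further by $\mu(x)$ into at most $h|V_{\nu_i}|\le h(m_i-1)$ parts, since there are at most $h$ marks at each root. The order on each part is prescribed. An order on the class with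
prescribed orders on the parts is determined by the word that records the part of each successive element, so there are at most
$(hm_i)^{n_i}$ such orders. The classes are disjoint, hence
\begin{equation}\label{eq:B}
\mathbb P(\sigma,R)\le\prod_{i=1}^k\frac{(hm_i)^{n_i}}{n_i!}.
\end{equation}

Now compare, class by class, with $\delta^{n_i}$. The factor $1/(m_i-1)!$ is smaller as long as $n_i$ is small compared with
$m_i\log m_i$. The factor $(hm_i)^{n_i}/n_i!\le(ehm_i/n_i)^{n_i}$ is smaller as soon as $n_i/m_i$ is large. The two ranges overlap. Moreover, where (B) is bad, it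
loses at most $e^{hm_i}$, which is negligible against $(m_i-1)!$. So the geometric mean of the two bounds is good in all cases. The next lemma makes this precise; it uses only the square root of the factorial in (A), a saving needed in
Section~\ref{sec:sharp}.

\begin{lemma}\label{lem:theta}
Let $h\ge1$. There are numbers $\theta_m>0$, defined for all large $m$, with $\theta_m\to0$ as $m\to\infty$, such that for all large $m$ and all integers $\nu\ge0$
\[
\frac{(hm)^\nu}{\nu!\,\sqrt{(m-1)!}}\le\theta_m^{2\nu}.
\]
\end{lemma}

\begin{proof}
For $\nu=0$ the left side is at most $1$. Let $\omega=\sqrt{\log m}$. If $\nu\ge m\omega$, then by $\nu!\ge(\nu/e)^\nu$ the left side is at most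
$(ehm/\nu)^\nu\le(eh/\omega)^\nu$. Let $1\le\nu<m\omega$. Since $(hm)^\nu/\nu!\le e^{hm}$, the left side is at most $e^{-\beta_m}$ with
$\beta_m=\frac12\log(m-1)!-hm\sim\frac12m\log m$. For large $m$ we have $\beta_m>0$, and then
$e^{-\beta_m}\le\bigl(e^{-\beta_m/(m\omega)}\bigr)^{\nu}$. So
$\theta_m^2=\max\bigl(eh/\omega,\,e^{-\beta_m/(m\omega)}\bigr)$ is a valid choice, and it tends to $0$ because $\beta_m/(m\omega)\sim\frac12\sqrt{\log m}$.
\end{proof}

\subsection{The bound on the cluster series}

\begin{lemma}\label{lem:shapes}
There are at most $(16\,|X|\,2^h)^n$ pairs $(\sigma,R)$ arising from clusters with $n$ leaves.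
\end{lemma}

\begin{proof}
As all arities are at least $2$, a shape has at most $n-1$ vertices, hence at most $2n-1$ nodes (vertices and leaves). The number of plane trees with $v$ nodes is a
Catalan number, at most $4^{v-1}$, and $\sum_{v\le 2n-1}4^{v-1}<16^n$. There are at most $|X|^{n}$ ways to label the vertices and at most
$2^{h(n-1)}$ sets of marks.
\end{proof}

\begin{proposition}\label{prop:Cbound}
Let $\Theta_m=\sup_{m'\ge m}\theta_{m'}$ with $\theta_m$ as in Lemma~\textup{\ref{lem:theta}}. For all large $m$ (depending on $h$), all $|s|\le2$ and all $y$,
\[
\sum_{(B,R)}|s|^{|R|}\frac{|y|^{n(B)}}{n(B)!}\le\sum_{n\ge m}\bigl(16\,|X|\,4^h\,\Theta_m|y|\bigr)^n .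
\]
Hence, for large $m$, $C_s(y)$ is analytic in $(s,y)$ on $|s|<2$, $|y|<2\tau$, and
$\sup_{|s|\le2,\,|y|\le2\tau}|C_s(y)|\to0$ as $m\to\infty$, uniformly over all $\mathcal P$ with $|\mathcal P|\le h$ whose patterns have at least
$m$ leaves.
\end{proposition}

\begin{proof}
A cluster has at least $|M_{\mu_0}|\ge m$ leaves. Taking the geometric mean of \eqref{eq:A} and \eqref{eq:B}, using $(m_i-1)!\ge\sqrt{(m_i-1)!}$ and Lemma~\ref{lem:theta}, we get
\[
\mathbb P(\sigma,R)\le\prod_{i=1}^k\Bigl(\frac{(hm_i)^{n_i}}{n_i!\,(m_i-1)!}\Bigr)^{1/2}\le\prod_{i=1}^k\theta_{m_i}^{n_i}\le\Theta_m^{\,n}.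
\]
So the clusters belonging to one pair $(\sigma,R)$ with $n$ leaves contribute at most $|s|^{|R|}\,\Theta_m^n|y|^n$ to the sum, and $|s|^{|R|}\le2^{hn}$. Together with
Lemma~\ref{lem:shapes} this gives the bound. Once $16|X|4^h\Theta_m\cdot2\tau\le\frac12$, the series converges uniformly on $|s|\le2$, $|y|\le2\tau$. Its sum is then at most twice the first term of the bound, and that term is at most $2^{-m}$.
\end{proof}

Finiteness of $X$ enters in Lemma~\ref{lem:shapes}; largeness of the patterns enters through $\Theta_m\to0$.

\section{A square-root singularity survives perturbation}\label{sec:analytic}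

Let $D(z,r)$ be the open disc of radius $r$ about $z$. We now isolate the analytic statement behind the theorems: if $\Gamma$ is close to $g_0$, then the inverse of $\Gamma$ has the same type of singularity as the inverse of $g_0$. The number $q$ was defined after \eqref{eq:leaves}; for $q>1$ there are $q$ dominant singularities, permuted by rotation.

\begin{lemma}\label{lem:analytic}
There are $\varepsilon_0>0$ and $\kappa>0$, depending only on $X$, such that the following holds. Let $\Gamma$ be analytic in $|y|<2\tau$ with real
Taylor coefficients, let $\Gamma(y)/y$ be a power series in $y^q$ with constant term $1$, let $|\Gamma-g_0|\le\varepsilon_0$ on $|y|<2\tau$, and suppose that the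
compositional inverse $F$ of $\Gamma$ at $0$ has nonnegative coefficients. Then $\Gamma'$ has a unique zero $\tau_*$ in $D(\tau,\kappa)$. This
zero is real, positive and simple, $\Gamma''(\tau_*)<0$, and $F$ has radius of convergence $\rho_*=\Gamma(\tau_*)>0$. For $n\equiv1\pmod q$,
\[
[x^n]F\sim q\,\sqrt{\frac{\rho_*}{2\pi|\Gamma''(\tau_*)|}}\;n^{-3/2}\rho_*^{-n}.
\]
\end{lemma}

\begin{proof}
Throughout, $\zeta$ runs over the $q$-th roots of unity.

\emph{Critical points.} Recall $g_0'=1-a'$ and $a'(y)=\sum_d|X_d|y^{d-1}/(d-1)!$. For $|y|\le\tau$ we have $|a'(y)|\le a'(|y|)\le1$. Equality $a'(y)=1$ forces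
$|y|=\tau$ and $y^{d-1}=\tau^{d-1}$ whenever $X_d\ne\emptyset$, that is, $y=\zeta\tau$ with $\zeta^q=1$. Conversely, the points $\zeta\tau$ are zeros of $g_0'$, and they are simple, because
$g_0'(\zeta y)=g_0'(y)$ and $g_0''(\tau)\ne0$. As $g_0'$ is a polynomial, we can choose $0<\kappa<\tau/4$ such that $g_0'$ has no zeros in
$|y|\le\tau+\kappa$ other than the $\zeta\tau$ and such that the closed discs of radius $\kappa$ about the points $\zeta\tau$ are disjoint. Put
\[
K=\{|y|\le\tau+\kappa\}\setminus\bigcup_{\zeta^q=1}D(\zeta\tau,\kappa),\qquad \mu=\min_K|g_0'|>0,\qquad \varepsilon_0=\tau\mu/4 .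
\]
By Cauchy's estimate, $|\Gamma'-g_0'|\le2\varepsilon_0/\tau<\mu$ on $|y|\leq 3\tau/2$, and in particular on $K$. So $\Gamma'\ne0$ on $K$. Since the boundary circles of the discs lie in $K$, Rouch\'e's theorem shows that
$\Gamma'$ has exactly one zero in each $D(\zeta\tau,\kappa)$, and this zero is simple. Let $\tau_*$ be the zero in $D(\tau,\kappa)$. It is real because its conjugate is also a zero in this disc, and it is positive since $\kappa<\tau$. As
$\Gamma'(\zeta y)=\Gamma'(y)$, the zeros of $\Gamma'$ in $|y|\le\tau+\kappa$ are exactly the points $\zeta\tau_*$. Only one of them is positive, and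
$\Gamma'(0)=1$, so $\Gamma'>0$ on $[0,\tau_*)$. Hence $\Gamma''(\tau_*)<0$ (it is nonzero because the zero is simple) and $\rho_*>0$.

\emph{Radius of convergence.} By the previous step $\Gamma:[0,\tau_*)\to[0,\rho_*)$ is bijective with an inverse $H$ that is analytic on a neighborhood of $[0,\rho_*)$ and equals $F$ near $0$. Let
$\mathcal R>0$ be the radius of convergence of $F$. Recall Pringsheim's theorem: a power series with nonnegative coefficients and finite radius of convergence $\mathcal R$ is singular at the point $\mathcal R$.
If $\mathcal R<\rho_*$, then $F=H$ on $[0,\mathcal R)$ and $H$ continues $F$ analytically to $\mathcal R$, a contradiction. If $\mathcal R>\rho_*$ (possibly infinite), then $F$ is analytic at $\rho_*$ with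
$F(\rho_*)=\tau_*$, and differentiating $\Gamma(F(x))=x$ at $\rho_*$ gives $0=1$. So $\mathcal R=\rho_*$. Since $F(x)\uparrow\tau_*$ as $x\uparrow\rho_*$ and the coefficients
are nonnegative, the series converges at $\rho_*$ with sum $\tau_*$. Hence $F$ is continuous on $|x|\le\rho_*$ with $|F|\le\tau_*<2\tau$ there, and
$\Gamma(F(x))=x$ holds on this closed disc.

\emph{Continuation away from the points $\zeta\rho_*$.} Let $|x_0|=\rho_*$ and $y_0=F(x_0)$, so $|y_0|\le\tau_*<\tau+\kappa$. If $\Gamma'(y_0)=0$, then $y_0=\zeta\tau_*$ for some $\zeta$ and
$x_0=\Gamma(\zeta\tau_*)=\zeta\rho_*$. So if $x_0$ is none of the points $\zeta\rho_*$, then $\Gamma$ has an analytic local inverse at $y_0$. By continuity of $F$ at $x_0$ it agrees with $F$ on the part of $|x|<\rho_*$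
near $x_0$, and it continues $F$ to a disc about $x_0$.

\emph{Continuation near $\rho_*$.} Since $\Gamma(y)=\rho_*-\frac12|\Gamma''(\tau_*)|(y-\tau_*)^2+\cdots$, the function $1-\Gamma(y)/\rho_*$ is the square of an analytic function of $\tau_*-y$ with linear
coefficient $\sqrt{|\Gamma''(\tau_*)|/(2\rho_*)}$. Inverting that function, we see that for $x$ near $\rho_*$ the solutions $y$ of $\Gamma(y)=x$ near $\tau_*$ are
\[
y=\tau_*-\psi\bigl(\pm\sqrt{1-x/\rho_*}\bigr),\qquad \psi\text{ analytic at }0,\quad\psi(0)=0,\quad\psi'(0)=\sqrt{2\rho_*/|\Gamma''(\tau_*)|}.
\]
For $|x|<\rho_*$ near $\rho_*$, the value $F(x)$ is near $\tau_*$ and so equals one of these two branches. With the principal square root they are analytic and distinct on this connected region, so $F$ is the same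
branch throughout. It is the branch with the sign $+$, because $F(x)<\tau_*$ for real $x<\rho_*$. This continues $F$ to a neighborhood of $\rho_*$ slit along $[\rho_*,\infty)$, with
\[
F(x)=\tau_*-\psi'(0)\sqrt{1-x/\rho_*}+O(|1-x/\rho_*|).
\]
Since $F(\zeta x)=\zeta F(x)$, the corresponding statement holds at every $\zeta\rho_*$.

\emph{Transfer.} Cover the circle $|x|=\rho_*$ by finitely many of the discs found above, where the slit discs about the points $\zeta\rho_*$ are pairwise disjoint and the discs about other points are so small that they avoid the radial slits. Two overlapping discs centered on the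
circle have a convex intersection that contains a point of the open chord between their centers, hence a point with $|x|<\rho_*$. This intersection avoids the slits, and both continuations equal $F$ on its part in $|x|<\rho_*$, so they
agree on it. Thus $F$ is analytic in $|x|<\rho_*+\eta$ minus $q$ radial slits, for some $\eta>0$, with the above expansions at their tips.
Singularity analysis for finitely many dominant singularities \cite[Thms.~VI.4, VI.5]{FS} says that the coefficient of $x^n$ in $F$ is the sum of those of the local expansions, up to the transferred errors. Constants contribute nothing, the error terms contribute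
$O(n^{-2}\rho_*^{-n})$, and $[x^n]\sqrt{1-x/(\zeta\rho_*)}=-\frac{1}{2\sqrt\pi}n^{-3/2}(\zeta\rho_*)^{-n}(1+O(1/n))$. As the square-root term at $\zeta\rho_*$ is $-\zeta\psi'(0)\sqrt{1-x/(\zeta\rho_*)}$, we get
\[
[x^n]F=\Bigl(\sum_{\zeta^q=1}\zeta^{1-n}\Bigr)\frac{\psi'(0)}{2\sqrt\pi}\,n^{-3/2}\rho_*^{-n}+O(n^{-2}\rho_*^{-n}).
\]
For $n\equiv1\pmod q$ the sum over $\zeta$ is $q$, and $\psi'(0)/(2\sqrt\pi)=\sqrt{\rho_*/(2\pi|\Gamma''(\tau_*)|)}$.
\end{proof}

\section{Proof of Theorems \ref{thm:main} and \ref{thm:families}}\label{sec:proof}

Let $X$ and $h$ be given, and let $\varepsilon_0,\kappa$ be as in Lemma~\ref{lem:analytic}. By Proposition~\ref{prop:Cbound} there is $d$ such that for every set $\mathcal P$ of between $1$ and $h$ patterns, each with at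
least $d$ vertices (hence at least $d+1$ leaves), $C_s(y)$ is analytic on $|s|<2$, $|y|<2\tau$ and $|C_s(y)|\le\varepsilon_0$ there. Fix such a $\mathcal P$.

\paragraph{The asymptotics.} Let $s\in[-1,0]$. We check the hypotheses of Lemma~\ref{lem:analytic} for $\Gamma=g_s=g_0-C_s$. The Taylor coefficients of $g_s$ are real, and $|g_s-g_0|\le\varepsilon_0$.
Clusters are trees in $\mathcal{LT}(X)$ with at least two leaves, so their numbers of leaves are congruent to $1$ modulo $q$; so are the exponents in $a(y)$. Hence $g_s(y)/y$ is a power series in $y^q$ with
constant term $1$. By Proposition~\ref{prop:functional} the inverse of $g_s$ is $F_s$, whose coefficients are nonnegative because $1+s\ge0$. So the lemma applies. Write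
$\tau_s,\rho_s$ for the resulting $\tau_*,\rho_*$. For $s=0$ there are no cluster terms, and $\tau_0=\tau$, $\rho_0=\rho$. In particular $[x^n]F_0\sim q\sqrt{\rho/(2\pi|g_0''(\tau)|)}\,n^{-3/2}\rho^{-n}$ for $n\equiv1\pmod q$, so $\mathcal{LT}_n(X)\neq\emptyset$ for all large such $n$. Dividing
the asymptotics for $s=-1$ by those for $s=0$, we obtain, for $n\equiv1\pmod q$,
\begin{equation}\label{eq:ratio}
\frac{|\mathcal{LT}_{n,\text{no-}\mathcal P}(X)|}{|\mathcal{LT}_n(X)|}=\frac{[x^n]F_{-1}}{[x^n]F_0}\sim c\,\lambda^{-n},\qquad
\lambda=\frac{\rho_{-1}}{\rho},\qquad c=\sqrt{\frac{\rho_{-1}\,g_0''(\tau)}{\rho\,g_{-1}''(\tau_{-1})}}>0,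
\end{equation}
where $\mathcal{LT}_{n,\text{no-}\mathcal P}(X)$ is the set of trees in $\mathcal{LT}_n(X)$ that avoid all patterns in $\mathcal P$.

\paragraph{$\lambda>1$.} The coefficients of $F_{-1}$ are at most those of $F_0$, so $\rho_{-1}\ge\rho$; but we need strict inequality. This is where the intermediate values of $s$ help. For
$s\in[-1,0]$ the coefficients of $F_s$ are nondecreasing in $s$, so the radius of convergence $\rho_s$ is nonincreasing in $s$. As $g_s(y)$ is analytic in $(s,y)$ and $g_0''(\tau)\ne0$, the implicit function theorem gives a differentiable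
solution of $g_s'(y)=0$ near $(s,y)=(0,\tau)$. By the uniqueness of $\tau_s$ in $D(\tau,\kappa)$ it equals $\tau_s$ for $s\le0$ near $0$. So $\rho_s=g_s(\tau_s)$ has a left derivative at $s=0$, and because
$g_0'(\tau)=0$ it equals
\[
\partial_sg_s(\tau)\big|_{s=0}=-\partial_sC_s(\tau)\big|_{s=0}=-\sum_{Q\in\mathcal P}\frac{\tau^{m_Q}}{m_Q!}<0,
\]
where $m_Q$ is the number of leaves of $Q$. Indeed, only clusters with $|R|=1$ contribute, and in such a cluster the single occurrence contains all vertices of $B$, so that $B=Q$ is a pattern of
$\mathcal P$. Hence $\rho_s>\rho$ for small $s<0$, and $\rho_{-1}\ge\rho_s>\rho$. This proves Theorem~\ref{thm:families}, and with $h=1$ Theorem~\ref{thm:main}. \qed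

\section{Sharp constants}\label{sec:sharp}

We turn to Theorem~\ref{thm:sharp}. Let $\mathcal P=\{P\}$, where $P$ has $p$ vertices and $m$ leaves. By fact (ii) of Section~\ref{sec:clusters}, marks correspond to their roots, so we write
$V_r,M_r$ for $r\in R$. We write $V_0$ and $M_0$ for the vertex set and the chain of the mark at the root of the cluster, which always belongs to $R$. Let $D$ be the maximal arity in $X$. By \eqref{eq:leaves},
$m-1\le p(D-1)$; since $m\geq2$, this gives
\begin{equation}\label{eq:p}
\frac p2\ \ge\ \frac{m-1}{2(D-1)}\ >\ \frac{m}{4D}.
\end{equation}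
In particular $p\to\infty$ as $m\to\infty$, so Theorem~\ref{thm:main} applies to all $P$ with $m$ large.

The cluster with a single mark contributes $-y^m/m!$ to $C_{-1}(y)$, and one expects this term to determine $\rho_{-1}-\rho$. The bound of Proposition~\ref{prop:Cbound} is far too weak to
show that the other clusters are negligible, since it loses the factorial. We need the following.

\begin{lemma}\label{lem:two}
For every $Y>0$ there are $m_1,K_0$, depending on $X$ and $Y$, such that for all $P$ with $m\ge m_1$ leaves and all $|y|\le Y$,
\[
\sum_{(B,R):\,|R|\ge2}\frac{|y|^{n(B)}}{n(B)!}\le K_0\,\frac{|y|^m}{m\cdot m!}.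
\]
\end{lemma}

The factor $1/m$ is of the right order: for right combs (Section~\ref{sec:example}) the cluster with $m+1$ leaves and two marks alone contributes $\frac{|y|^m}{m!}\cdot\frac{|y|}{m+1}$.

The idea of the proof is as follows. If a cluster has only a few leaves more than $P$, then all its marks must be rooted near the root and lie on one path, because a shifted copy of $P$ sticks out of the copy at the root by at least the length of the shift. This leaves
few shapes, and the labeling is almost forced. If there are many more leaves, we have room for cruder estimates as in Section~\ref{sec:bound}.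

\begin{proof}
Let $(B,R)$ be a cluster with $|R|\ge2$, $n$ leaves and shape $\sigma$. Some $r\in R$ is not the root. Then $V_r$ does not contain the root and has $p=|V_0|$ elements, so $V_r\not\subseteq V_0$. By \eqref{eq:leaves},
$n>m$. As all exponents exceed $m$, the left side is at most $(|y|/Y)^m$ times its value at $Y$, so it suffices to treat $y=Y$. Put $j=n-m\ge1$, let $N$ be the set of the $j$ leaves outside $M_0$, and let
$k=|S|$ be the number of selected marks as in Section~\ref{sec:bound}. All statements ``for $m$ large'' below depend only on $X$ and $Y$. A pair $(\sigma,R)$ contributes at most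
$\mathbb P(\sigma,R)\,Y^{m+j}$.

\medskip
\noindent\textbf{Case I: $k=1$.} Only the root is selected, so $R\subseteq V_0$ by Lemma~\ref{lem:selection}(a). The shape $\sigma$ is the union of the copies $V_r$, $r\in R$, with the edges going down from them. It is therefore determined by $R$, viewed as a
set of vertices of $P$. For $r\in R$ let
\[
j_r=|M_r\setminus M_0|\le j .
\]

\emph{Overhang.} We claim
\begin{equation}\label{eq:overhang}
\mathrm{depth}(r)\le|V_r\setminus V_0|\le j_r\qquad(r\in R).
\end{equation}
For the first inequality, the $\mathrm{depth}(r)$ strict ancestors of $r$ lie in $V_0$ but not in $V_r$. So $|V_r\cap V_0|\le p-\mathrm{depth}(r)$, and $|V_r|=p$. For the second, let $e$ be an edge leaving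
$V_0$ whose lower end is a vertex of $V_r$, and let $i_e\ge1$ be the number of vertices of $V_r$ below $e$. They form a connected set, and by \eqref{eq:leaves} at least $i_e+1$ edges leave this set. These edges also leave $V_r$, since the set contains all vertices of $V_r$ below $e$. The leftmost leaves below these
edges are therefore distinct elements of $M_r$ below $e$, and the only element of $M_0$ below $e$ is $\mathrm{lm}(e)$. So at least $i_e$ elements of $M_r\setminus M_0$ lie below $e$. Every vertex
of $V_r\setminus V_0$ lies below exactly one such edge $e$, namely the one by which the path from $r\in V_0$ leaves $V_0$. Summing over $e$ proves \eqref{eq:overhang}.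

\emph{Alignment.} We claim
\begin{equation}\label{eq:align}
\text{if }j_r<p/2\text{ for all }r\in R,\text{ then }R\text{ lies on one downward path and }|R|-1\le\max_rj_r .
\end{equation}
By \eqref{eq:overhang}, $|V_r\cap V_0|>p/2$, so for each $r\in R$ more than half of the vertices of $V_0$ lie weakly below $r$. Any two elements of $R$ thus have a common weak descendant and are comparable. So the elements of $R$ lie on a path
and, again by \eqref{eq:overhang}, have distinct depths between $0$ and $\max_rj_r$.

\smallskip
Fix $\varepsilon=\min\bigl(\frac1{4D},\frac1{8DY}\bigr)$.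

\smallskip
\emph{Case I.1: $1\le j\le\varepsilon m$.} By \eqref{eq:p}, $j<p/2$. By \eqref{eq:overhang} and \eqref{eq:align}, $R$ consists of the root, a deepest vertex, of some depth $i$ with $1\le i\le j$, and some of the $i-1$ vertices between
them. So there are at most $\sum_{i=1}^jD^i2^{i-1}\le(2D)^j$ sets $R$. For given $R$ we count the orders of the leaves that satisfy all the prescriptions \eqref{eq:chain}. The order on $M_0$ is prescribed; insert the elements of $N$ one at a time. For $x\in N$ choose $r\in R$ with
$x\in M_r$. The element $x$ must go into a prescribed gap of the chain $M_r\cap M_0$. This gap contains at most $|M_0\setminus M_r|=|M_r\setminus M_0|=j_r\le j$ elements of $M_0$ and at most $j-1$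
elements inserted before, so there are at most $2j$ positions for $x$. Hence there are at most $(2j)^j$ labelings. As $(m+j)!\ge m!\,m^j$, Case I.1 contributes at most
\[
\sum_{1\le j\le\varepsilon m}(2D)^j(2j)^j\frac{Y^{m+j}}{(m+j)!}\ \le\ \frac{Y^m}{m!}\sum_{1\le j\le\varepsilon m}\Bigl(\frac{c_0j}{m}\Bigr)^j,\qquad c_0=4DY .
\]
The term $j=1$ is $c_0/m$. Since $c_0j/m\le c_0\varepsilon\le\frac12$, the terms with $j\ge2$ are at most $(c_0j/m)^22^{-(j-2)}$ and have sum $O(1/m^2)$. So the contribution is $\frac{Y^m}{m!}\,O(1/m)$.

\smallskip
\emph{Case I.2: $j>\varepsilon m$.} There are at most $2^p\le2^m\le2^{j/\varepsilon}$ sets $R$. Let $K=|R|-1<m$. The set $N$ is disjoint from $M_0$ and is covered by the $K$ chains $M_r$ with $r$ not the root. By independence,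
$\mathbb P(\sigma,R)\le\frac1{m!}Q$, where $Q$ is the probability that the order on $N$ satisfies the prescriptions on all sets $M_r\setminus M_0$. Counting orders by words as for Bound (B), we get $Q\le K^j/j!\le(eK/j)^j$. Also $Q\le1/j_r!$ for each $r$, since the order on $M_r\setminus M_0\subseteq N$ is prescribed. Let
$\omega=(\log m)^{1/4}$ and $\omega'=(\log m)^{1/2}$.
\begin{itemize}
\item[(a)] If $j\ge m\omega$, then $Q\le(eK/j)^j\le(e/\omega)^j$.
\item[(b)] If $j<m\omega$ and some $j_r\ge j/\omega'$, we use $Q\le1/j_r!\le(e/j_r)^{j_r}$. The function $t\mapsto(e/t)^t$ is decreasing for $t\ge1$, and $j/\omega'\ge\varepsilon m/\omega'\ge1$ for $m$ large. So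
$Q\le(e\omega'/j)^{j/\omega'}\le\bigl[(e\omega'/(\varepsilon m))^{1/\omega'}\bigr]^j$. The bracket is $\exp\bigl(-(1+o(1))\sqrt{\log m}\bigr)\to0$.
\item[(c)] If $j<m\omega$ and all $j_r<j/\omega'$, then $j_r<m(\log m)^{-1/4}<p/2$ for $m$ large, by \eqref{eq:p}. By \eqref{eq:align}, $K\le j/\omega'$, and $Q\le(eK/j)^j\le(e/\omega')^j$.
\end{itemize}
So $Q\le\eta_m^j$ with $\eta_m\to0$. For $m$ large the contribution of Case I.2 is at most
\[
\frac{Y^m}{m!}\sum_{j>\varepsilon m}\bigl(2^{1/\varepsilon}Y\eta_m\bigr)^j=\frac{Y^m}{m!}\,O(2^{-\varepsilon m}).
\]

\medskip
\noindent\textbf{Case II: $k\ge2$.} By Lemma~\ref{lem:selection}(c), $N$ contains $k-1$ disjoint sets of size $m-1$, so $j\ge(k-1)(m-1)\ge m-1$ and $n=m+j\le2j+1\le3j$. By Lemma~\ref{lem:shapes} with $h=1$ there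
are at most $(32|X|)^{3j}$ pairs $(\sigma,R)$ for each $j$. The prescribed orders on $M_0$ and on the $k-1$ sets $M^\circ_\nu$ are independent, so
\[
m!\,\mathbb P(\sigma,R)\le\bigl((m-1)!\bigr)^{-(k-1)}\le\bigl((m-1)!\bigr)^{-k/2}.
\]
Next apply the argument for Bound (B) only to the leaves in $N$, which are disjoint from $M_0$. With class sizes $n_1,\dots,n_k\ge0$, $\sum_in_i=j$, it gives
$m!\,\mathbb P(\sigma,R)\le\prod_im^{n_i}/n_i!$. The geometric mean of the two bounds and Lemma~\ref{lem:theta} (with $h=1$) yield
\[
m!\,\mathbb P(\sigma,R)\le\prod_{i=1}^k\Bigl(\frac{m^{n_i}}{n_i!\,\sqrt{(m-1)!}}\Bigr)^{1/2}\le\theta_m^{\,j}.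
\]
For $m$ large the contribution of Case II is at most
$\frac{Y^m}{m!}\sum_{j\ge m-1}\bigl((32|X|)^3Y\theta_m\bigr)^j=\frac{Y^m}{m!}\,O(2^{-m})$.

\medskip
Adding the three contributions gives the lemma.
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:sharp}}]
Let $\Delta=g_{-1}-g_0=-C_{-1}$ and $E=\tau^m/m!$. All $O$-constants depend only on $X$, and $m$ is large. By Lemma~\ref{lem:two} with $Y=2\tau$,
\begin{equation}\label{eq:Delta}
\Bigl|\Delta(y)-\frac{y^m}{m!}\Bigr|\le K_0\frac{|y|^m}{m\cdot m!}\qquad(|y|\le2\tau).
\end{equation}
On $|y|\le\tau(1+2/m)$ we have $|y|^m\le e^2\tau^m$, so $\Delta=O(E)$ there. Cauchy's estimates with radius $\tau/m$ give $\Delta'=O(mE)$ and $\Delta''=O(m^2E)$ on $|y-\tau|\le\tau/m$.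

\emph{Location of $\tau_{-1}$.} Let $A$ be a large constant, depending only on $X$. Since $m^2E\to0$, we have $AmE<\min(\tau/m,\kappa)$ for $m$ large. On the circle $|y-\tau|=AmE$ we have
$|g_0'(y)|\ge\frac12|g_0''(\tau)|AmE$ for $m$ large, and this exceeds $|\Delta'(y)|=O(mE)$ if $A$ was chosen large enough. In the disc $D(\tau,AmE)$ the only zero of $g_0'$ is $\tau$, which is simple. By Rouch\'e's theorem
$g_{-1}'=g_0'+\Delta'$ has a zero in this disc. By the uniqueness in Lemma~\ref{lem:analytic} this zero is $\tau_{-1}$. So $\tau_{-1}-\tau=O(mE)$.

\emph{The constants.} Using $g_0'(\tau)=0$, the bound on $\Delta'$, and \eqref{eq:Delta} at $y=\tau$, we get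
\begin{align*}
\rho_{-1}-\rho&=\bigl[g_0(\tau_{-1})-g_0(\tau)\bigr]+\Delta(\tau_{-1})\\
&=O(m^2E^2)+\Delta(\tau)+O(mE\cdot mE)=E\bigl(1+O(1/m)\bigr),
\end{align*}
because $m^2E=O(1/m)$. Dividing by $\rho$ gives the formula for $\lambda(P)=\rho_{-1}/\rho$. Finally
\[
g_{-1}''(\tau_{-1})=g_0''(\tau_{-1})+\Delta''(\tau_{-1})=g_0''(\tau)+O(mE)+O(m^2E).
\]
So \eqref{eq:ratio} gives $c(P)=\bigl(\lambda(P)\,g_0''(\tau)/g_{-1}''(\tau_{-1})\bigr)^{1/2}=1+O(m^2E)$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Dotsenko} Vladimir Dotsenko, \emph{Pattern avoidance in labelled trees}, arXiv:1110.0844 (2011).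
\bibitem{FS} Flajolet and Sedgewick, \emph{Analytic Combinatorics}.
\end{thebibliography}

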